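# Counting commuting $p$-elements: a generalized character with a negative coefficient

## 1. The groups $S_3$ and $A_5$ by hand

Take the symmetric group $S_3$ and the prime $2$. For every element $y$ of odd order, count the elements of $2$-power order that commute with $y$. For $y=1$ there are four: the identity and three transpositions. For $y$ a $3$-cycle the centralizer is $\langle y\rangle$, and the only $2$-element in it is $1$. On the elements of even order, the transpositions, put the value $0$. This gives a class function $\Psi$ whose values on the classes of $1,(12),(123)$, which have sizes $1,3,2$, are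
$$\Psi=(4,\,0,\,1).$$
The irreducible characters are $1=(1,1,1)$, $\mathrm{sgn}=(1,-1,1)$ and $\chi=(2,0,-1)$, so
$$\langle\Psi,1\rangle=\tfrac{4+2}{6}=1,\qquad \langle\Psi,\mathrm{sgn}\rangle=\tfrac{4+2}{6}=1,\qquad \langle\Psi,\chi\rangle=\tfrac{8-2}{6}=1 .$$
The count has produced the character $1+\mathrm{sgn}+\chi$. More is true. In characteristic $2$ the group $S_3$ has two projective indecomposable modules, and their characters are $1+\mathrm{sgn}$ and $\chi$. So $\Psi$ is the character of a projective module, in which each projective indecomposable occurs once.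

Now take $S_3$ and the prime $3$. The elements of order prime to $3$ are $1$ and the transpositions. Three elements of $3$-power order commute with $1$, and only one commutes with a transposition. On the classes of $1,(12),(123)$ we get $\Psi=(3,1,0)=1+\chi$. The projective indecomposables in characteristic $3$ have characters $1+\chi$ and $\mathrm{sgn}+\chi$, so $\Psi$ is again projective, with coefficients $1$ and $0$.

One more case: $A_5$ and the prime $2$. There are $16$ elements of $2$-power order (the identity and $15$ involutions), so $\Psi(1)=16$. The centralizers of the $20$ elements of order $3$ and the $24$ elements of order $5$ have odd order, so $\Psi=1$ on all of these, and $\Psi=0$ on the involutions. Let $\chi_4$ be the irreducible character of degree $4$, with value $1$ at order $3$ and $-1$ at order $5$. Then $\langle\Psi,\chi_4\rangle=\frac1{60}(64+20-24)=1$ and $\langle\Psi,1\rangle=\frac1{60}(16+20+24)=1$.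

In these examples nothing negative appears. Is that a general fact?

## 2. The class function $\Psi_{1,p,G}$ and the two theorems

Let $G$ be a finite group and $p$ a prime. Every $g\in G$ is uniquely a product $g=g_pg_{p'}=g_{p'}g_p$ with $g_p$ of $p$-power order and $g_{p'}$ of order prime to $p$; for instance $g=(12)(345)\in S_5$ has $g_2=(12)$ and $g_{2'}=(345)$. An element is **$p$-singular** if $g_p\ne1$ and **$p$-regular** otherwise. For a subset $Y$ of a group, $Y_{p'}$ denotes its set of $p$-regular elements.

**Definition.**
$$\Psi_{1,p,G}(y)=\begin{cases}0 & \text{if } y \text{ is } p\text{-singular},\\ |\{x\in C_G(y): x \text{ is a } p\text{-element}\}| & \text{if } y \text{ is } p\text{-regular}.\end{cases}$$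

Let $(\mathbb K,R,\mathbb F)$ be a splitting $p$-modular system: $R$ is a complete discrete valuation ring, its field of fractions $\mathbb K$ has characteristic $0$, its residue field $\mathbb F$ has characteristic $p$, and both fields are splitting fields. We take the system large enough for all the groups that occur in an argument; this changes neither Brauer characters nor projective characters. The textbook facts we need are these.

The Brauer character of an $\mathbb FG$-module is defined on $p$-regular elements: lift the eigenvalues to roots of unity of order prime to $p$ and add them up. It depends only on the composition factors. If $V_1,\dots,V_\ell$ are the simple $\mathbb FG$-modules, with Brauer characters $\varphi_1,\dots,\varphi_\ell$, the projective cover of $V_i$ lifts to a projective indecomposable $RG$-module, with character $\theta_i$. The character $\theta_i$ vanishes on $p$-singular elements, and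
$$\frac1{|G|}\sum_{y\in G_{p'}}\theta_i(y)\overline{\varphi_j(y)}=\delta_{ij}. \tag{1}$$
The restriction of an ordinary character $\chi$ to $p$-regular elements is the Brauer character of a reduction of $\chi$ modulo $p$. For a group of order prime to $p$, Brauer characters are ordinary characters.

The function $\Psi_{1,p,G}$ is studied in Geoffrey R. Robinson, "A generalized character related to the local structure and representation theory of a finite group", arXiv:2505.03976 (2025). We take from there that $\Psi_{1,p,G}$ is a generalized character. Since it vanishes on $p$-singular elements, it can be written uniquely as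
$$\Psi_{1,p,G}=\sum_{i=1}^{\ell}a_i\theta_i,\qquad a_i\in\mathbb Z .$$
Moreover $\langle\Psi_{1,p,G},1\rangle=1$, so the projective cover of the trivial module has coefficient exactly $1$. If $G$ is a $p$-group, then $\Psi_{1,p,G}$ is the regular character; if $p\nmid|G|$, it is the trivial character.

Two questions are asked there. First, is $\Psi_{1,p,G}$ always a character? Second, are all the $a_i$ non-negative, so that $\Psi_{1,p,G}$ is the character of a genuine projective $RG$-module? A positive answer to the second question would imply a positive answer to the first, and it is conjectured in that paper that the second holds for every finite group and every prime. We show that both answers are negative.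

**Theorem 1.** Let $p=2$ and let $G=5^{1+4}_+\rtimes(\mathrm{SL}_2(3)\circ C_4)$ be the solvable group of order $150000=5^5\cdot48$ constructed in Sections 5 and 6 (with $U=A\otimes B$). There are irreducible ordinary characters $X_0,X_1,X_2$ of $G$ of degree $50$, with irreducible $2$-modular reductions $\varphi_0,\varphi_1,\varphi_2$, such that
$$\langle\Psi_{1,2,G},X_0\rangle=-1,\qquad\langle\Psi_{1,2,G},X_1\rangle=\langle\Psi_{1,2,G},X_2\rangle=4 .$$
The coefficients of the projective covers belonging to $\varphi_0,\varphi_1,\varphi_2$ are $-1,4,4$. Hence $\Psi_{1,2,G}$ is not a character, and it is not a non-negative combination of the $\theta_i$.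

**Theorem 2.** (i) For every $k\ge0$, the solvable group $G^{k+1}$, with $G$ as in Theorem 1, has some coefficient equal to $-4^k$, and this is also the multiplicity of an ordinary irreducible character in $\Psi_{1,2,G^{k+1}}$.

(ii) Let $p$ be any prime and $\Gamma$ any finite group. All coefficients $a_i$ of $\Psi_{1,p,\Gamma}$ are non-negative in each of these cases:

(a) $\Gamma/O_p(\Gamma)$ has a normal $p$-complement;

(b) $\Gamma$ has a strongly $p$-embedded subgroup $M$ (that is, $M<\Gamma$, $p\mid|M|$, and $p\nmid|M\cap M^g|$ for all $g\in\Gamma\setminus M$) for which all coefficients of $\Psi_{1,p,M}$ are non-negative;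

(c) the Sylow $p$-subgroups of $\Gamma$ are TI, in particular if they have order $p$.

Here $P$ is TI (trivial intersection) if for every $g$ either $P^g=P$ or $P\cap P^g=1$. These notes do not settle whether counterexamples exist for odd $p$.

## 3. Each coefficient is an average over $p'$-parts

For a class function $\chi$ defined at least on the $p$-regular elements of a finite group $\Gamma$, put
$$A_\Gamma(\chi)=\frac1{|\Gamma|}\sum_{g\in\Gamma}\chi(g_{p'}) . \tag{2}$$
The map $g\mapsto(g_p,g_{p'})$ is a bijection from $\Gamma$ onto the pairs of commuting elements $(x,y)$ with $x$ a $p$-element and $y$ $p$-regular. Sorting by $x=g_p$ gives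
$$A_\Gamma(\chi)=\frac1{|\Gamma|}\sum_{x\ p\text{-element}}\ \sum_{y\in C_\Gamma(x)_{p'}}\chi(y). \tag{3}$$
Clearly $A_\Gamma$ is additive and $A_\Gamma(1)=1$.

**Proposition 3.** If $\varphi_i$ is the irreducible Brauer character belonging to $\theta_i$, then $a_i=A_\Gamma(\varphi_i)$. If an ordinary character $\chi$ has irreducible reduction $\varphi_i$, then $\langle\Psi_{1,p,\Gamma},\chi\rangle=a_i$.

*Proof.* Write $\Psi=\Psi_{1,p,\Gamma}$. Sort the commuting pairs $(x,y)$ by $y$ instead of $x$: the number of pairs with a given $p$-regular $y$ is $\Psi(y)$. So for any $\chi$ as above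
$$\frac1{|\Gamma|}\sum_{y\in\Gamma_{p'}}\Psi(y)\overline{\chi(y)}=\overline{A_\Gamma(\chi)} , \tag{4}$$
because $\Psi(y)$ is real. Put $\chi=\varphi_i$. By (1) the left side is $a_i$, hence $a_i=\overline{A_\Gamma(\varphi_i)}$, and since $a_i$ is an integer the conjugation may be dropped. If $\chi$ is ordinary, the left side of (4) is $\langle\Psi,\chi\rangle$, since $\Psi$ vanishes on $p$-singular elements; only the values of $\chi$ on $p$-regular elements enter, and these are the values of $\varphi_i$. $\square$

For $S_3$ and $p=2$ this reads as follows: four elements have $g_{2'}=1$ and two are $3$-cycles, so the coefficient belonging to the reduction of $\chi$ is $\frac16(4\cdot2+2\cdot(-1))=1$, as before. For $A_5$ and $p=2$ the degree of $\chi_4$ is divisible by the full power of $2$ in $|A_5|$, so $\chi_4$ has irreducible (and projective) reduction, and its coefficient is $\frac1{60}(16\cdot4+20\cdot1+24\cdot(-1))=1$.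

The problem is now concrete: can the average of an irreducible Brauer character over the elements $g_{p'}$ be negative?

## 4. Normal $p$-complements, and centralizers whose $p'$-elements form no subgroup

Formula (3) suggests a proof of non-negativity. The inner sum runs over the $p$-regular elements of $C_\Gamma(x)$. If these form a subgroup, the inner sum is the order of that subgroup times the multiplicity of the trivial character, which is non-negative. Here is the case where this works for every $x$.

**Proof of Theorem 2(ii)(a).** The first point is that we may factor out $O=O_p(\Gamma)$. This group acts trivially on every simple $\mathbb F\Gamma$-module, so an irreducible Brauer character $\varphi$ of $\Gamma$ is also one of $\Gamma/O$. Since $(gO)_{p'}=g_{p'}O$, and each coset of $O$ has $|O|$ elements, (2) gives $A_\Gamma(\varphi)=A_{\Gamma/O}(\varphi)$. So we may assume that $\Gamma$ itself has a normal $p$-complement $L$. Then $L$ contains all $p$-regular elements and has order prime to $p$, so $C_\Gamma(x)_{p'}=C_L(x)$ is a subgroup for each $p$-element $x$, and the restriction of $\varphi$ to it is an ordinary character.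 By (3),
$$A_\Gamma(\varphi)=\frac1{|\Gamma|}\sum_{x}|C_L(x)|\,\langle\varphi_{C_L(x)},1\rangle\ge0,$$
and Proposition 3 finishes the proof. $\square$

The argument stops as soon as the $p$-regular elements of some $C_\Gamma(x)$ do not form a subgroup. The inner sum can then be negative. Take $\Gamma=A_4$, $p=2$, $x=1$, and a linear character $\lambda$ of order $3$ with kernel the Klein four-group. The elements of odd order are $1$ and eight $3$-cycles, four in each nontrivial coset of the four-group. With $\omega=e^{2\pi i/3}$ the inner sum is
$$1+4\omega+4\omega^2=-3 .$$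
In $A_4$ this is compensated: each of the three involutions $x$ has $C_\Gamma(x)_{2'}=\{1\}$ and contributes $+1$, so the total is $0$.

To get a negative coefficient we need a negative inner sum that is not compensated. We look for a group $G$ with a subgroup $T$ of index $2$ such that the following two things happen. The elements of $T$ contribute $0$ in total, because $T$ has a central subgroup of odd order on which the relevant characters are nontrivial. In the other coset the dominant terms of (3) are those of a $2$-element $x=h$ whose centralizer has odd-order elements like those of $A_4$, namely $1$ and eight elements of order $3$, on which the character takes values such as $25$ and $-5$: then $25-8\cdot5<0$. An extraspecial $5$-group extended by $\mathrm{SL}_2(3)$ provides such values. We set this up for three modules at once; this costs nothing and shows why the third one is needed.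

## 5. Quaternion units modulo $5$ and three symplectic modules

**The group $S$.** In $M_2(\mathbb F_5)$ put
$$I=\begin{pmatrix}2&0\\0&3\end{pmatrix},\qquad J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad K=IJ=\begin{pmatrix}0&2\\2&0\end{pmatrix}.$$
Then $I^2=J^2=K^2=-1$ and $IJ=-JI$, hence $JK=I$ and $KI=J$, and $1,I,J,K$ is a basis of $M_2(\mathbb F_5)$. For $q=a+bI+cJ+dK$ we have
$$q=\begin{pmatrix}a+2b&c+2d\\-c+2d&a-2b\end{pmatrix},\qquad \operatorname{tr}q=2a,\qquad \det q=a^2-4b^2+c^2-4d^2=a^2+b^2+c^2+d^2 .$$
Let $Q=\{\pm1,\pm I,\pm J,\pm K\}\cong Q_8$ and
$$S=Q\cup\{\tfrac12(\pm1\pm I\pm J\pm K)\},$$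
a set of $8+16=24$ matrices, all of determinant $1$; here $\frac12=3$ in $\mathbb F_5$.

*$S$ is a group with $Q\lhd S$ and $S/Q\cong C_3$.* Let $t=\frac12(-1+I+J+K)$. It has trace $-1$ and determinant $1$, so $t^2+t+1=0$ and $t$ has order $3$. Computing directly, $tI=\frac12(-1-I+J-K)=Kt$ and $tK=\frac12(-1+I-J-K)=Jt$. So $t$ conjugates $I$ to $K$ and $K$ to $J$, and therefore normalizes $Q$. Hence $Q\langle t\rangle$ is a group of order $24$. Multiplication by an element of $Q$ permutes the four coefficients up to sign, so the cosets $tQ$ and $t^{-1}Q$, where $t^{-1}=\frac12(-1-I-J-K)$, consist of matrices $\frac12(\pm1\pm I\pm J\pm K)$. They are disjoint and contain $16$ matrices together, hence all of them, and $S=Q\langle t\rangle$. This is the image of the group of Hurwitz unit quaternions, and $S\cong\mathrm{SL}_2(3)$.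

*Elements of $S$.* The six elements of $Q\setminus\{\pm1\}$ have square $-1$. The $16$ elements outside $Q$ have determinant $1$ and trace $\pm1$. Those of trace $-1$ satisfy $y^2+y+1=0$ and have order $3$; there are $8$ of them, and the others are their negatives. Inversion interchanges the two nontrivial cosets of $Q$, so each of these cosets contains exactly four elements of order $3$. The only involution of $S$ is $-1$.

**The modules.** Let $A=\mathbb F_5^2$ be the natural module of $S\le\mathrm{SL}_2(5)$ with the determinant form, which is nondegenerate, alternating and $S$-invariant.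

Let $B=\mathbb F_{25}$, viewed as a $2$-dimensional $\mathbb F_5$-space with the form $(a,b)=\mathrm{Tr}(ab^5)=ab^5+a^5b$. This form is symmetric, and it is nondegenerate because the trace form is nondegenerate and $b\mapsto b^5$ is bijective. Let $S$ act on $B$ through $S/Q\cong C_3$, identified with the group of cube roots of unity $\epsilon\in\mathbb F_{25}$, by multiplication. Since $(\epsilon a)(\epsilon b)^5=\epsilon^6ab^5=ab^5$, the form is $S$-invariant.

We consider three modules $U$ for $S$ over $\mathbb F_5$, of dimension $2n$:
$$U=A\ (n=1),\qquad U=A\oplus A\ (n=2),\qquad U=A\otimes_{\mathbb F_5}B\ (n=2).$$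
On $A\oplus A$ take the orthogonal sum of the forms, and on $A\otimes B$ the product form, which is nondegenerate, and is alternating because it is the product of an alternating and a symmetric form in odd characteristic. In each case

* (U1) $U$ carries a nondegenerate alternating $S$-invariant form $\langle\,,\rangle$;
* (U2) the element $-1\in S$ acts on $U$ as $-1$.

For $A\otimes B$, property (U2) holds because $Q$ acts trivially on $B$. Moreover $S$ acts faithfully on $U$: a subgroup of $S$ of even order contains the unique involution $-1$, so by (U2) the kernel has order $1$ or $3$; a normal subgroup of order $3$ would be the only Sylow $3$-subgroup, but $S$ has eight elements of order $3$.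

## 6. The extraspecial group and the group $G$

A nonabelian group $N$ of order $5^{2n+1}$ is extraspecial if its center $Z$ has order $5$ and $N/Z$ is elementary abelian; the upper unitriangular $3\times3$ matrices over $\mathbb F_5$ are an example with $n=1$.

Let $U$ be one of the three modules. On $N=U\times\mathbb F_5$ define
$$(u,z)(u',z')=(u+u',\ z+z'+3\langle u,u'\rangle).$$
The commutator of $(u,z)$ and $(u',z')$ is $(0,6\langle u,u'\rangle)=(0,\langle u,u'\rangle)$. As the form is nondegenerate, the center is $Z=\{(0,z)\}$, and $N$ is extraspecial of order $5^{2n+1}$. Since $(u,z)^m=(mu,mz)$, it has exponent $5$, and for $n=2$ it is the group denoted $5^{1+4}_+$.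

The group $S$ acts on $N$ by $(u,z)\mapsto(su,z)$, faithfully, and it centralizes $Z$. Define
$$h:(u,z)\mapsto(2u,-z).$$
This is an automorphism because $\langle2u,2u'\rangle=4\langle u,u'\rangle=-\langle u,u'\rangle$. It commutes with $S$ and inverts $Z$, so $h\notin S$. Its square is $(u,z)\mapsto(-u,z)$, which by (U2) is the action of $-1\in S$; so $h$ has order $4$. Hence
$$H=\langle S,h\rangle=S\cup hS\le\mathrm{Aut}(N)$$
has order $48$; it is the central product $\mathrm{SL}_2(3)\circ C_4$. Put
$$G=G(U)=N\rtimes H,\qquad T=N\rtimes S,\qquad|G:T|=2 .$$
The group $G$ is solvable. For $U=A\otimes B$ its order is $5^5\cdot48=150000$, and this is the group of Theorem 1. We write $-h$ for the product of $-1\in S$ and $h$, and note that $-h=h^{-1}$.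

We have $C_N(h)=1$, since $2u=u$ and $-z=z$ force $u=0$ and $z=0$. As $h$ is central in $H$, it follows that $C_G(h)=H$, whose elements of odd order are $1$ and the eight elements of order $3$ in $S$. This is the pattern asked for in Section 4.

## 7. The characters $\chi_m$ and $X_m$

**Step 1: the character $\theta$ of $N$.** Fix $1\ne\zeta\in\mathrm{Irr}(Z)$, and let $\theta\in\mathrm{Irr}(N)$ lie over $\zeta$, so $\theta_Z=\theta(1)\zeta$. If $g\in N\setminus Z$, choose $m\in N$ such that $m^{-1}gm=gz$ with $1\neq z\in Z$. Then $\theta(g)=\theta(gz)=\zeta(z)\theta(g)$ and $\zeta(z)\ne1$, so $\theta(g)=0$. From $\langle\theta,\theta\rangle=1$ we get $|Z|\theta(1)^2=|N|$, so $\theta(1)=5^n$. In particular $\theta$ is the only irreducible character over $\zeta$.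

**Step 2: the inertia group.** For a subgroup or element acting, write $\psi^h(g)=\psi(hgh^{-1})$. As $S$ centralizes $Z$, uniqueness shows that $\theta$ is $S$-invariant. As $h$ inverts $Z$, the character $\theta^h$ lies over $\zeta^{-1}\ne\zeta$, so $\theta^h\ne\theta$. The inertia group of $\theta$ in $G$ is therefore $T$.

**Step 3: extending $\theta$ to $T$.** The determinantal order $o(\psi)$ of a character $\psi$ is the order of the linear character $\det\psi$; for example, the degree $2$ character of $S_3$ has determinant $\mathrm{sgn}$ and determinantal order $2$. We use Corollary 6.28 of Isaacs, *Character Theory of Finite Groups*: if $N\lhd T$ with $T/N$ solvable, and $\theta\in\mathrm{Irr}(N)$ is $T$-invariant with $|T:N|$ coprime to $o(\theta)\theta(1)$, then $\theta$ has a unique extension to $T$ whose determinantal order is coprime to $|T:N|$. Here $T/N\cong S$ is solvable of order $24$, and $o(\theta)\theta(1)$ is a power of $5$. Let $\chi_0\in\mathrm{Irr}(T)$ be this extension.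

**Step 4: twisting and inducing.** Let $\lambda$ be a linear character of $T$ with kernel $NQ$, where $T/NQ\cong C_3$. For $m=0,1,2$ put
$$\chi_m=\chi_0\lambda^m,\qquad X_m=\chi_m^G .$$
Each $\chi_m$ extends $\theta$, and $T$ is the inertia group of $\theta$, so by Clifford theory $X_m\in\mathrm{Irr}(G)$. Its degree is $2\cdot5^n$, which is $50$ for $U=A\otimes B$.

**Step 5: the reduction of $X_m$ modulo $2$ is irreducible.** Restrict a reduction of $X_m$ to $N$. As $|N|$ is odd, this restriction is the direct sum of two simple modules with characters $\theta$ and $\theta^h$; they are not isomorphic, and $h$ interchanges them. A nonzero $G$-submodule contains one of the two, hence, applying $h$, both. So the reduction is simple. Let $\varphi_m$ be its Brauer character. By Proposition 3,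
$$\langle\Psi_{1,2,G},X_m\rangle=a_{\varphi_m}=A_G(X_m). \tag{5}$$

## 8. The value of $\chi_0$ at elements of order $3$

**Lemma 4.** Let $y\in S$ have order $3$. Then $\chi_0(y)$ is an integer $v$, the same for all such $y$, determined by
$$v^2=|C_U(y)|\quad\text{and}\quad v\equiv5^n\pmod 3 .$$
Explicitly, $v=-1$ for $U=A$, $v=1$ for $U=A\oplus A$, and $v=-5$ for $U=A\otimes B$.

*Proof.* Let $\rho$ be a representation affording $\chi_0$ on a space $V$ of dimension $5^n$.

**Step 1: the modulus, from the action on $\mathrm{End}(V)$.** If $n_1,n_2\in N$ lie in different cosets of $Z$, then $\operatorname{tr}(\rho(n_1)\rho(n_2)^{-1})=\theta(n_1n_2^{-1})=0$. So the $5^{2n}$ operators $\rho(u,0)$, $u\in U$, are linearly independent: multiply a linear relation by $\rho(u',0)^{-1}$ and take the trace. As $\dim\mathrm{End}(V)=5^{2n}$, they form a basis. Conjugation by $\rho(y)$ sends $\rho(u,0)$ to $\rho(yu,0)$, so it permutes this basis and its trace is the number of fixed basis elements, $|C_U(y)|$. On the other hand, if $\alpha_1,\alpha_2,\dots$ are the eigenvalues of $\rho(y)$ with multiplicity, conjugation by $\rho(y)$ has trace $\sum_{a,b}\alpha_a\alpha_b^{-1}=|\chi_0(y)|^2$.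 Hence $|\chi_0(y)|^2=|C_U(y)|$.

**Step 2: rationality, from the uniqueness of the extension.** The values of $\chi_0$ lie in the field generated by the roots of unity of order $24\cdot5^{2n+1}$. Let $\sigma$ be the automorphism of this field that fixes the roots of unity of $5$-power order and inverts the $24$th roots of unity. Then $\theta^\sigma=\theta$, so $\chi_0^\sigma$ is an extension of $\theta$, and $o(\chi_0^\sigma)=o(\chi_0)$ is coprime to $24$. By uniqueness $\chi_0^\sigma=\chi_0$. As $y^3=1$, the value $\chi_0(y)$ lies in $\mathbb Z[\omega]$, on which $\sigma$ is complex conjugation. So $\chi_0(y)$ is a real element of $\mathbb Z[\omega]$, that is, an integer $v$.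

**Step 3: the sign, from a congruence.** Each eigenvalue of $\rho(y)$ is a power of $\omega$, hence congruent to $1$ modulo $(1-\omega)$ in $\mathbb Z[\omega]$. So $v\equiv\chi_0(1)=5^n$ modulo $(1-\omega)$, and since $(1-\omega)\cap\mathbb Z=3\mathbb Z$, we get $v\equiv5^n\pmod3$. This is nonzero modulo $3$, so it separates $v$ from $-v$, and $v$ is determined by $|C_U(y)|$. The subgroups of order $3$ in $S$ are conjugate and $C_U(y)=C_U(y^{-1})$, so $|C_U(y)|$, and with it $v$, is the same for all $y$ of order $3$.

**Step 4: fixed points on the three modules.** Let $\epsilon\in\mathbb F_{25}$ be a primitive cube root of unity. On $A$, the matrix $y$ satisfies $y^2+y+1=0$ and has trace $-1$, so it has eigenvalues $\epsilon,\epsilon^2$. For $U=A$ and $U=A\oplus A$ this gives $C_U(y)=0$, so $v=\pm1$. If $n=1$, then $v\equiv5\equiv-1$ and $v=-1$. If $n=2$, then $v\equiv25\equiv1$ and $v=1$.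

On $B$, as $y\notin Q$, it acts as multiplication by a primitive cube root of unity, and the eigenvalues of this $\mathbb F_5$-linear map are that root and its fifth power, that is, $\epsilon$ and $\epsilon^2$ in some order. On $A\otimes B$ the eigenvalues are the products $\epsilon^2,\ \epsilon^3=1,\ \epsilon^3=1,\ \epsilon^4=\epsilon$. The order of $y$ is prime to $5$, so $y$ is semisimple, $C_U(y)$ has dimension $2$, and $|C_U(y)|=25$. Thus $v=\pm5$ and $v\equiv25\equiv1\pmod3$, so $v=-5$. $\square$

In the last case $\rho(y)$ has eigenvalue $1$ five times and each of $\omega,\omega^2$ ten times: $5+10\omega+10\omega^2=-5$.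

## 9. The average of $X_m$ over $G$

Now $p=2$, and we compute $A_G(X_m)=\frac1{|G|}\sum_{g\in G}X_m(g_{2'})$. Since $g_{2'}\in T$ for every $g$ (the index of $T$ is $2$), only the restriction of $X_m$ to $T$ enters, namely $(X_m)_T=\chi_m+\chi_m^h$.

**Step 1: the elements of $T$ contribute $0$.** Let $z\in Z$ and $g\in T$. As $S$ centralizes $Z$, the element $z$ is central in $T$, and it has odd order. So $zg=g_2\cdot(zg_{2'})$ with commuting factors, $(zg)_{2'}=zg_{2'}$, and $\chi_m(zg_{2'})=\zeta(z)\chi_m(g_{2'})$. Replacing $g$ by $zg$ in the sum gives
$$\sum_{g\in T}\chi_m(g_{2'})=\zeta(z)\sum_{g\in T}\chi_m(g_{2'})\qquad\text{for all }z\in Z,$$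
and since $\zeta\neq1$ the sum is $0$. The same argument with $\zeta^{-1}$ applies to $\chi_m^h$.

**Step 2: reduction of the other coset to $\chi_m$.** Conjugation by $h$ permutes $hT$, and $\chi_m^h(g_{2'})=\chi_m((hgh^{-1})_{2'})$. So $\chi_m$ and $\chi_m^h$ have equal sums over $hT$, and
$$A_G(X_m)=\frac2{|G|}\sum_{g\in hT}\chi_m(g_{2'})=\frac1{|T|}\sum_{g\in hT}\chi_m(g_{2'}). \tag{6}$$

**Step 3: the sum over one coset of $N$.** The coset $hT$ is the union of the $24$ cosets $Nk$ with $k\in hS$. The following lemma evaluates each of them.

**Lemma 5.** Let $k\in hS$ have $2$-part $x$ and $2'$-part $y$, so that $y\in S$. Then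
$$\sum_{g\in Nk}\chi_m(g_{2'})=|N:C_N(x)|\sum_{c\in C_N(x)}\chi_m(cy).$$

*Proof.* Let $g\in Nk$. Reading modulo $N$, we have $g_2\in Nx$ and $g_{2'}\in Ny$.

First, $g_2$ is conjugate to $x$ under $N$. Indeed $g_2$ is a $2$-element of $N\langle x\rangle$, in which $\langle x\rangle$ is a Sylow $2$-subgroup because $|N|$ is odd. By Sylow's theorem $g_2$ is conjugate into $\langle x\rangle$ by an element of $N\langle x\rangle$, and since $\langle x\rangle$ normalizes itself, by an element of $N$. Conjugation by $N$ preserves the coset $Nx$, so the conjugate lies in $\langle x\rangle\cap Nx=\{x\}$.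

So $g_2$ runs through the $N$-class of $x$, which has $|N:C_N(x)|$ elements. Conjugation by $N$ preserves $Nk$ and the numbers $\chi_m(g_{2'})$, so each member $x'$ of this class contributes the same amount $\sum_{g\in Nk,\ g_2=x'}\chi_m(g_{2'})$. It remains to find the $g\in Nk$ with $g_2=x$.

If $g\in Nk$ and $g_2=x$, then $g=xw$ with $w=g_{2'}\in Ny\cap C_G(x)$. As $y$ commutes with $x$, we have $Ny\cap C_G(x)=C_N(x)y$. Conversely, let $w=cy$ with $c\in C_N(x)$. Then $w$ commutes with $x$. Since $y$ commutes with $x$, it normalizes $C_N(x)$, and $w$ lies in the group $C_N(x)\langle y\rangle$ of odd order. So $w$ has odd order, $xw\in xNy=Nxy=Nk$, and $(xw)_2=x$, $(xw)_{2'}=w$. Hence the contribution of $x$ is $\sum_{c\in C_N(x)}\chi_m(cy)$. $\square$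

Write $x_k,y_k$ for the two parts of $k$. Since $|T|=24|N|$, (6) and Lemma 5 give
$$A_G(X_m)=\frac1{24}\sum_{k\in hS}\frac1{|C_N(x_k)|}\sum_{c\in C_N(x_k)}\chi_m(cy_k). \tag{7}$$

**Step 4: the $24$ contributions.** Write $k=hs$ with $s\in S$.

*The two elements $s=\pm1$.* Here $k=\pm h$ has order $4$, so $x_k=k$ and $y_k=1$. It acts on $N$ by $(u,z)\mapsto(\pm2u,-z)$, and $\pm2\ne1$ in $\mathbb F_5$, so $C_N(k)=1$. Each contributes $\chi_m(1)=5^n$, together $2\cdot5^n$.

*The six elements $s\in Q\setminus\{\pm1\}$.* Here $k$ acts by $(u,z)\mapsto(2su,-z)$. As $s^2=-1$ in $S$, property (U2) gives $(2s)^2=4\cdot(-1)=1$ on $U$; so $k$ is an involution, $x_k=k$ and $y_k=1$. Let $U_+$ and $U_-$ be the eigenspaces of $2s$ on $U$ for $1$ and $-1$; then $U=U_+\oplus U_-$. Since $\langle2su,2su'\rangle=-\langle u,u'\rangle$, two vectors $u,u'$ in the same eigenspace satisfy $\langle u,u'\rangle=-\langle u,u'\rangle$, hence $\langle u,u'\rangle=0$. Both eigenspaces are totally isotropic, so each has dimension at most $n$, and since the dimensions add up to $2n$, each has dimension exactly $n$. (For $U=A\otimes B$ one sees this directly: on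 $A$ the matrix $s$ has eigenvalues $2,-2$ once each, so on $U$ twice each.) Therefore $C_N(k)=\{(u,0):u\in U_+\}$ has order $5^n$ and meets $Z$ trivially. As $\theta$ vanishes off $Z$, only $c=1$ counts, and the contribution is $5^{-n}\theta(1)=1$. Together they give $6$.

*The sixteen elements $s\notin Q$.* Write $s=\varepsilon y$ with $\varepsilon=\pm1$ and $y$ of order $3$. Then $k=(\varepsilon h)y$ with commuting factors of orders $4$ and $3$, so $x_k=\varepsilon h$ and $y_k=y$. Again $C_N(\varepsilon h)=1$, and the contribution is $\chi_m(y)=v\lambda^m(y)$ with $v$ from Lemma 4. Each of the two nontrivial cosets of $Q$ contains four elements $y$ of order $3$, and $\lambda$ is $\omega$ on one coset and $\omega^{-1}$ on the other. With both signs $\varepsilon$ the total is $2\cdot4\cdot v\,(\omega^m+\omega^{-m})$, which is $16v$ for $m=0$ and $-8v$ for $m=1,2$.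

**Step 5: the result.** By (7),
$$A_G(X_0)=\frac{2\cdot5^n+6+16v}{24},\qquad A_G(X_1)=A_G(X_2)=\frac{2\cdot5^n+6-8v}{24}. \tag{8}$$

For $U=A$, with $n=1$ and $v=-1$, this gives $0,1,1$. The smallest of the three groups lands exactly on zero: the negative terms balance the positive ones. For $U=A\oplus A$, with $n=2$ and $v=1$, it gives $3,2,2$. Doubling the module makes the sign of $v$ wrong and leaves its modulus at $1$. Twisting the second copy by $B$ gives $y$ a $2$-dimensional fixed space and keeps the congruence $v\equiv1\pmod3$, which now forces $v=-5$.

**Proof of Theorem 1.** For $U=A\otimes B$ we have $n=2$ and $v=-5$, so (8) gives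
$$A_G(X_0)=\frac{50+6-80}{24}=-1,\qquad A_G(X_1)=A_G(X_2)=\frac{50+6+40}{24}=4 .$$
By (5) these are both the multiplicities $\langle\Psi_{1,2,G},X_m\rangle$ and the coefficients belonging to $\varphi_m$. The three Brauer characters are different: since $h$ commutes with $y$, we have $X_m(y)=2\chi_m(y)=-10\lambda^m(y)$ for $y\in S$ of order $3$. As $\langle\Psi_{1,2,G},X_0\rangle<0$, $\Psi_{1,2,G}$ is not a character, and it is not a non-negative combination of the $\theta_i$. $\square$

In terms of (3), the negativity comes from $x=\pm h$ and its conjugates: $X_0$ sums over $C_G(h)_{2'}=H_{2'}$ to $50+8\cdot(-10)=-30$.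

## 10. Direct powers of $G$

**Proof of Theorem 2(i).** For a direct product, centralizers are products, an element is a $p$-element if and only if both components are, and it is $p$-regular if and only if both components are. Hence
$$\Psi_{1,p,G_1\times G_2}(y_1,y_2)=\Psi_{1,p,G_1}(y_1)\,\Psi_{1,p,G_2}(y_2).$$
The irreducible ordinary characters of $G_1\times G_2$ are the outer products of those of the factors, and the same holds for irreducible Brauer characters; the projective cover of an outer product is the outer product of the projective covers. So multiplicities of ordinary characters in $\Psi$ multiply, and so do the coefficients $a_i$. In $G^{k+1}$, with $G$ as in Theorem 1, consider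
$$X_0\boxtimes X_1\boxtimes\cdots\boxtimes X_1\qquad(k\text{ factors }X_1).$$
Its reduction modulo $2$ is the outer product of $\varphi_0$ and $k$ copies of $\varphi_1$, hence irreducible. Its multiplicity in $\Psi_{1,2,G^{k+1}}$, and the corresponding coefficient, is $(-1)\cdot4^k=-4^k$. $\square$

## 11. Strongly $p$-embedded subgroups and TI Sylow subgroups

An example of a strongly $p$-embedded subgroup: $p=2$, $\Gamma=A_5$, and $M=A_4$ the stabilizer of a point. For $g\notin M$, the group $M\cap M^g$ is the stabilizer of two points, which has order $3$.

**Proof of Theorem 2(ii)(b).** Let $M$ be strongly $p$-embedded in $\Gamma$, let $V$ be a simple $\mathbb F\Gamma$-module with Brauer character $\varphi$, and let $P$ be a Sylow $p$-subgroup of $M$; so $P\neq1$. The plan is to compare $A_\Gamma(\varphi)$ with $A_M(\varphi_M)$.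

**Step 1: $P$ is a Sylow $p$-subgroup of $\Gamma$.** If $g\in N_\Gamma(P)$, then $P=P^g\le M\cap M^g$, so $p$ divides $|M\cap M^g|$ and $g\in M$. Hence $N_\Gamma(P)\le M$. If $P$ were properly contained in a Sylow $p$-subgroup $\widehat P$ of $\Gamma$, then $N_{\widehat P}(P)$ would be a $p$-subgroup of $M$ properly containing $P$, a contradiction.

**Step 2: $\mathbb F[\Gamma/M]=\mathbb F\oplus X$ with $X$ projective.** Let $P$ act on the set $\Gamma/M$ of cosets. It fixes the point $M$. The stabilizer in $P$ of $gM$ with $g\notin M$ is $P\cap gMg^{-1}$, a $p$-group contained in $M\cap gMg^{-1}$, whose order is prime to $p$; so it is trivial. All other orbits are regular, and $|\Gamma:M|\equiv1\pmod p$. Therefore the sum of all points of $\Gamma/M$, which is fixed by $\Gamma$, has nonzero augmentation, and $\mathbb F[\Gamma/M]$ is the direct sum of the trivial module it spans and the kernel $X$ of the augmentation. Restricting to $P$, the orbit structure gives $\mathbb F\oplus X_P\cong\mathbb F\oplus(\text{free})$. By the Krull–Schmidt theorem $X_P$ is free. A module whose restriction to a Sylow $p$-subgroup is projective is projective,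 so $X$ is projective.

**Step 3: $p$-elements and their centralizers.** By Step 1 every $p$-element of $\Gamma$ is conjugate into $M$. Let $1\ne x\in M$ be a $p$-element. If $x\in gMg^{-1}$, then $p$ divides $|M\cap gMg^{-1}|$, so $g\in M$ and $gMg^{-1}=M$. So $x$ lies in exactly one conjugate of $M$. If $g\in C_\Gamma(x)$, then $x=gxg^{-1}\in gMg^{-1}$, so $g\in M$; hence $C_\Gamma(x)=C_M(x)$. Finally, if $M^g=M$ then $p$ divides $|M\cap M^g|$ and $g\in M$; so $N_\Gamma(M)=M$, and $M$ has $|\Gamma:M|$ conjugates.

**Step 4: comparing the two averages.** For a group $Y$ write $\langle\alpha,\beta\rangle'_Y=\frac1{|Y|}\sum_{y\in Y_{p'}}\alpha(y)\overline{\beta(y)}$. In (3) the term $x=1$ is $\langle\varphi,1\rangle'_\Gamma$. By Step 3 the nontrivial $p$-elements of $\Gamma$ are distributed over the $|\Gamma:M|$ conjugates of $M$ without overlap, conjugate ones contribute equally, and their centralizers lie in the corresponding conjugates. So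
$$A_\Gamma(\varphi)=\langle\varphi,1\rangle'_\Gamma+\frac1{|M|}\sum_{\substack{1\ne x\in M\\ p\text{-element}}}\ \sum_{y\in C_M(x)_{p'}}\varphi(y)
=\langle\varphi,1\rangle'_\Gamma-\langle\varphi_M,1\rangle'_M+A_M(\varphi_M), \tag{9}$$
where the last equality is (3) for $M$, with its term $x=1$ subtracted.

**Step 5: the correction term is a difference of fixed-point dimensions.** Let $\pi=1_M^\Gamma$ be the permutation character on $\Gamma/M$. By Frobenius reciprocity, which on $p$-regular elements is the computation
$$\langle\varphi,\pi\rangle'_\Gamma=\frac1{|\Gamma|}\sum_{y\in\Gamma_{p'}}\varphi(y)\,\frac{|\{g\in\Gamma: y\in gMg^{-1}\}|}{|M|}=\frac1{|M|}\sum_{y\in M_{p'}}\varphi(y),$$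
we have $\langle\varphi_M,1\rangle'_M=\langle\varphi,\pi\rangle'_\Gamma$. On $p$-regular elements $\pi=1+\xi$, where $\xi$ is the Brauer character of $X$, so
$$\langle\varphi_M,1\rangle'_M=\langle\varphi,1\rangle'_\Gamma+\langle\varphi,\xi\rangle'_\Gamma .$$
As $X$ is projective and $V$ is simple, (1) gives $\langle\xi,\varphi\rangle'_\Gamma=\dim\mathrm{Hom}_{\mathbb F\Gamma}(X,V)$: both sides count how often the projective cover of $V$ occurs in $X$. This is an integer, so it also equals $\langle\varphi,\xi\rangle'_\Gamma$. From $\mathbb F[\Gamma/M]=\mathbb F\oplus X$, $\mathrm{Hom}_{\mathbb F\Gamma}(\mathbb F[\Gamma/M],V)\cong V^M$ and $\mathrm{Hom}_{\mathbb F\Gamma}(\mathbb F,V)\cong V^\Gamma$ we get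
$$\langle\varphi,\xi\rangle'_\Gamma=\dim V^M-\dim V^\Gamma .$$
Inserting this in (9),
$$A_\Gamma(\varphi)=A_M(\varphi_M)-\dim V^M+\dim V^\Gamma . \tag{10}$$

**Step 6: non-negativity.** By hypothesis and Proposition 3, $A_M\ge0$ on every irreducible Brauer character of $M$, and $A_M(1)=1$. Decompose $\varphi_M$ into irreducible Brauer characters of $M$: by additivity $A_M(\varphi_M)$ is at least the multiplicity of the trivial module as a composition factor of $V_M$, and this is at least $\dim V^M$. By (10), $A_\Gamma(\varphi)\ge\dim V^\Gamma\ge0$, and Proposition 3 gives the claim. $\square$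

As a check of (10), take $\Gamma=A_5$, $M=A_4$, $p=2$, and let $V$ be the simple module of dimension $4$ afforded by the reduction of $\chi_4$. The values of $\chi_4$ on $A_4$ are $4$ at the identity and $1$ at the eight elements of order $3$, so $A_M(\varphi_M)=\frac1{12}(4\cdot4+8\cdot1)=2$. Here $\pi=1+\chi_4$, so $\xi$ equals $\varphi$ on $2$-regular elements; projective modules with the same Brauer character are isomorphic, so $X\cong V$, and $\dim V^M-\dim V^\Gamma=\dim\mathrm{Hom}_{\mathbb F\Gamma}(V,V)=1$. Formula (10) gives $2-1=1$, as in Section 1.

**Proof of Theorem 2(ii)(c).** Let $P$ be a TI Sylow $p$-subgroup of $\Gamma$; a Sylow subgroup of order $p$ is always TI. If $P=1$ or $P\lhd\Gamma$, then $\Gamma/O_p(\Gamma)$ has order prime to $p$, it is its own normal $p$-complement, and (a) applies.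

Otherwise let $M=N_\Gamma(P)$, so $M<\Gamma$ and $p\mid|M|$. We check that $M$ is strongly $p$-embedded. Suppose that $p$ divides $|M\cap M^g|$. Since $P$ is the only Sylow $p$-subgroup of $M$, and $P^g$ the only one of $M^g$, an element of order $p$ in $M\cap M^g$ lies in $P\cap P^g$. As $P$ is TI, $P=P^g$, so $g\in N_\Gamma(P)=M$. Finally, $P\lhd M$ implies that $M/O_p(M)$ has order prime to $p$, so by (a) all coefficients of $\Psi_{1,p,M}$ are non-negative, and (b) applies to $\Gamma$ and $M$. $\square$
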